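\title{Bounded curvature is not enough for an isometric embedding with positive reach}

\begin{abstract}
A complete Riemannian manifold that embeds isometrically in a Euclidean space with positive reach has bounded sectional curvature, positive injectivity radius and uniformly polynomial volume growth. We show that these three conditions are not sufficient in any dimension $n\ge 2$. The basic counterexample is a smooth conformally flat metric on the plane, bi-Lipschitz to the Euclidean metric and with curvature tending to zero at infinity, that has no isometric immersion with bounded second fundamental form into any $\mathbb R^\nu$. At small scales the Gauss equation becomes the flat equation $\sum_{i\le N}\det D^2V^i=f$, and the core of the proof is that for every $N$ and $M$ some smooth $f$ with $|f|\le1$ admits no solution with $|D^2V|\le M$. The same construction gives a local example for $C^{1,1}$ immersions and a sequence of tori with uniform geometry and degenerating reach.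
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal N$ be a complete, smooth, connected Riemannian manifold. An \emph{isometric immersion} $\iota:\mathcal N\to\mathbb R^\nu$ is a smooth immersion that preserves the Riemannian metric; it is an \emph{isometric embedding} if it is also a homeomorphism onto its image. The \emph{reach} of a submanifold $\mathcal S\subset\mathbb R^\nu$ is the supremum of the radii $t$ such that every point of the tube $\{y\in\mathbb R^\nu:\operatorname{dist}(y,\mathcal S)<t\}$ has a nearest point in $\mathcal S$, and only one. An isometric embedding is \emph{tubed} if its image has positive reach. A line has infinite reach. A round circle of radius $R$ in the plane has reach $R$, because its center is the only point without a unique nearest point. In general, positive reach asks for two things: the submanifold must not bend too sharply, and pieces that are far apart intrinsically must not come close in $\mathbb R^\nu$.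

Which manifolds have a tubed embedding? The following three intrinsic conditions are known to be necessary:
\begin{enumerate}
\item[(i)] the sectional curvature is bounded;
\item[(ii)] the injectivity radius is bounded below: $\inf_{x\in\mathcal N}\operatorname{inj}(x)>0$;
\item[(iii)] $\mathcal N$ has \emph{uniformly polynomial growth}: there is a polynomial $P$ with $\operatorname{vol}B(x,r)\le P(r)$ for all $x\in\mathcal N$ and $r>0$.
\end{enumerate}
In the other direction, say that $\mathcal N$ has \emph{$k$-bounded geometry} if (ii) holds and the covariant derivatives of the Riemann curvature tensor up to order $k$ are bounded. A theorem of Petrunin states that a manifold with $1$-bounded geometry has a tubed embedding into some $\mathbb R^\nu$ if and only if it has uniformly polynomial growth. The necessary conditions and the sufficient ones thus differ by one derivative of the curvature, and this leads to the following question, posed in \cite{Dip}.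

\medskip
\noindent\textbf{Question.} \emph{Does every complete, smooth, connected Riemannian manifold that satisfies \textup{(i)}, \textup{(ii)} and \textup{(iii)} admit a tubed embedding into $\mathbb R^\nu$ for some $\nu\in\mathbb N$?}
\medskip

The simplest cases point to a positive answer. In dimension one the manifold is a line or a circle. A compact manifold has $1$-bounded geometry and finite volume, so Petrunin's theorem applies to it. The codimension is free. Finally, consider the link between curvature and bending. For an isometric immersion with second fundamental form $\mathrm{II}$ we write $|\mathrm{II}|\le M$ if $|\mathrm{II}(X,X)|\le M\,g(X,X)$ for all tangent vectors $X$. Reach at least $\rho$ forces $|\mathrm{II}|\le1/\rho$ (Lemma~\ref{lem:reach}), and for orthonormal $X,Y$ the Gauss equation reads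
\begin{equation}\label{eq:gauss}
K(X\wedge Y)=\langle\mathrm{II}(X,X),\mathrm{II}(Y,Y)\rangle-|\mathrm{II}(X,Y)|^2 .
\end{equation}
As an algebraic equation at one point of a surface, \eqref{eq:gauss} has a solution of size $\sqrt{|K|}$: take $\mathrm{II}(X,X)=\pm\mathrm{II}(Y,Y)$ of length $\sqrt{|K|}$ and $\mathrm{II}(X,Y)=0$. No derivative of $K$ appears. Nevertheless the answer is negative, because $\mathrm{II}$ is not an arbitrary tensor: it is the normal part of the Hessian of a map.

\begin{theorem}\label{thm:main}
There is a smooth metric $g=e^{2\varphi}(dx_1^2+dx_2^2)$ on $\mathbb R^2$ that is complete, has bounded curvature and positive injectivity radius, satisfies $\operatorname{vol}B(x,r)\le Cr^2$ for all $x$ and $r$, and admits no isometric immersion with bounded second fundamental form into any $\mathbb R^\nu$. In particular it admits no tubed embedding, and the answer to the Question is no.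
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} one can have in addition $K\to0$ at infinity, so that $K$ is uniformly continuous.
\item[(b)] For every $n\ge2$ there is an $n$-dimensional manifold, diffeomorphic to $\mathbb R^n$, that satisfies \textup{(i)--(iii)} and has no isometric immersion with bounded second fundamental form into any $\mathbb R^\nu$. For $n=1$ every complete connected manifold has a tubed embedding. So in dimension $n\ge1$ the Question has a positive answer if and only if $n=1$.
\item[(c)] There is a metric $e^{2\varphi}|dx|^2$ on $\mathbb R^2$, smooth off $0$, with $\varphi\in C^{1,\alpha}$ for all $\alpha<1$ and with continuous curvature $K=-e^{-2\varphi}\Delta\varphi$ (the Laplacian being taken in the sense of distributions), such that no neighborhood of $0$ has a $C^{1,1}$ isometric immersion into any $\mathbb R^\nu$.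
\item[(d)] There are constants $K_0,i_0,A>0$ and metrics $g_k$, $k\ge1$, on the torus $T^2$ with $|K|\le K_0$, $\operatorname{inj}\ge i_0$ and area at most $A$, such that every isometric embedding of $(T^2,g_k)$ into $\mathbb R^\nu$ with $\nu\le k$ has reach less than $1/k$.
\end{enumerate}
\end{theorem}

By Petrunin's theorem the metric of Theorem~\ref{thm:main} must have unbounded $\nabla K$, and part (a) shows that the bound on $\nabla K$ in that theorem cannot be replaced by uniform continuity of $K$. In part (c) the regularity of the metric alone is not the obstruction: a $C^{1,1}$ immersion induces a metric with Lipschitz coefficients, and the metric in (c) is better than that. In part (d) each torus does have a tubed embedding; what fails is a bound on the dimension and the reach in terms of $K_0$, $i_0$ and $A$.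

The proof has three parts. Section~\ref{sec:reach} replaces positive reach by a bound on $\mathrm{II}$, after which the problem is local. Sections~\ref{sec:flat} and~\ref{sec:proof} study the flat model of the Gauss equation, $\sum_{i\le N}\det D^2V^i=f$, and prove that it cannot be solved for all bounded $f$ with a uniform bound on $D^2V$ (Proposition~\ref{prop:flat}). Section~\ref{sec:patch} turns an unsolvable $f$ into a small, nearly flat patch of metric that has no isometric immersion into $\mathbb R^N$ with $|\mathrm{II}|\le M$. Placing one patch for each $N=M=k$ gives the examples, in Sections~\ref{sec:plane} and~\ref{sec:more}.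

\section{Reach bounds the second fundamental form}\label{sec:reach}

Recall that for an isometric immersion $\iota$ and a geodesic $\gamma$ of $\mathcal N$ with $\gamma'(0)=X$ one has $(\iota\circ\gamma)''(0)=\mathrm{II}(X,X)$, a normal vector.

\begin{lemma}\label{lem:reach}
Let $\iota:\mathcal N\to\mathbb R^\nu$ be an isometric embedding whose image $\mathcal S$ has reach at least $\rho>0$. Then $|\mathrm{II}|\le1/\rho$.
\end{lemma}

If $a\in\mathcal S$ is the nearest point to $a+s\eta$, with $\eta$ a unit normal at $a$, then $\mathcal S$ stays outside a ball of radius $s$ that touches it at $a$, and this bounds the bending toward $\eta$ by $1/s$. The difficulty is that the definition of reach says only that $a+s\eta$ has some unique nearest point. That this point is $a$ for all $s<\rho$ needs a topological argument. We use invariance of domain: a continuous injective map from an open subset of $\mathbb R^\nu$ to a topological manifold of dimension $\nu$ has open image.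

\begin{proof}
Let $0<t<\rho$ and $U=\{y:\operatorname{dist}(y,\mathcal S)<t\}$, an open set. Every $y\in U$ has a unique nearest point $\pi(y)\in\mathcal S$.

The set $\mathcal S$ is closed, since a point of $\overline{\mathcal S}$ lies in $U$ and has a nearest point in $\mathcal S$ at distance $0$. The map $\pi$ is continuous: if $y_j\to y$ in $U$, then $\pi(y_j)$ is bounded, and each of its limit points $a'$ lies in $\mathcal S$ and satisfies $|y-a'|=\lim\operatorname{dist}(y_j,\mathcal S)=\operatorname{dist}(y,\mathcal S)$, so $a'=\pi(y)$.

Let $T^\perp\mathcal S\subset\mathcal S\times\mathbb R^\nu$ be the normal bundle. Since $\iota$ is an embedding, $T^\perp\mathcal S$ with the subspace topology is a manifold of dimension $\nu$. The function $|y-\cdot|^2$ on $\mathcal S$ has a minimum at $\pi(y)$, so $y-\pi(y)$ is normal to $\mathcal S$ at $\pi(y)$, and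
\[
\Psi:U\to T^\perp\mathcal S,\qquad \Psi(y)=(\pi(y),\,y-\pi(y)),
\]
is well defined. It is continuous, and it is injective because $y$ is the sum of the two components. So $\Psi(U)$ is open.

Fix $a\in\mathcal S$ and a unit normal $\eta$ at $a$. For $s\in[0,t)$ the point $a+s\eta$ lies in $U$; let $I=\{s\in[0,t):\pi(a+s\eta)=a\}$. If $s\in I$, then $(a,s\eta)=\Psi(a+s\eta)$. Conversely, if $(a,s\eta)=\Psi(y)$, then $\pi(y)=a$ and $y=a+s\eta$, so $s\in I$. Hence $I=\{s\in[0,t):(a,s\eta)\in\Psi(U)\}$ is open in $[0,t)$. It is closed in $[0,t)$ by continuity of $\pi$, and it contains $0$. So $I=[0,t)$.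

Let $X$ be a unit tangent vector at $\iota^{-1}(a)$, let $\gamma$ be the geodesic with $\gamma'(0)=X$, and let $c=\iota\circ\gamma$. For $s\in(0,t)$ the function $\tau\mapsto|c(\tau)-a-s\eta|^2$ has a minimum at $\tau=0$, so its second derivative there is nonnegative:
\[
2|c'(0)|^2+2\langle c''(0),-s\eta\rangle=2-2s\langle\mathrm{II}(X,X),\eta\rangle\ge0 .
\]
Letting $s\to t$ and then $t\to\rho$ gives $\langle\mathrm{II}(X,X),\eta\rangle\le1/\rho$ for every unit normal $\eta$, and so $|\mathrm{II}(X,X)|\le1/\rho$.
\end{proof}

\begin{remark}
The lemma and its proof show what (i) and (iii) measure. For orthonormal $X,Y$, polarization gives $|\mathrm{II}(X,Y)|\le1/\rho$, so \eqref{eq:gauss} gives $-2\rho^{-2}\le K\le\rho^{-2}$. The map $(a,v)\mapsto a+v$ on normal vectors of length less than $\rho/2$ is injective, because $\pi(a+v)=a$, and its Jacobian is at least $2^{-\dim\mathcal N}$, because the shape operator in the direction $v$ has norm at most $|v|/\rho$. Over a geodesic ball $B(x,r)$ its image lies in a Euclidean ball of radius $r+\rho/2$, so $\operatorname{vol}B(x,r)\le C(r+\rho/2)^\nu$.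
\end{remark}

\section{Sums of Hessian determinants}\label{sec:flat}

\subsection{The flat model of the Gauss equation}

Let $u$ be an isometric immersion of a surface into $\mathbb R^N$ with $|\mathrm{II}|\le M$, and suppose that near a point $p$ the metric is almost Euclidean while the curvature has the form $f((x-p)/r)$, with $f$ bounded and $r$ small. The map $V(x)=r^{-2}u(p+rx)$ has Hessian $D^2u(p+rx)$. If the Christoffel symbols are small, this Hessian is almost normal to the surface, hence almost equal to $\mathrm{II}$, and \eqref{eq:gauss} becomes
\[
\langle V_{11},V_{22}\rangle-|V_{12}|^2=f,\qquad |D^2V|\le M,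
\]
up to errors that vanish with $r$. Section~\ref{sec:patch} makes this precise. Here we study the limit problem, in which the metric has disappeared and only the Hessian structure of $\mathrm{II}$ remains.

Let $Q=(0,1)^2$. Subscripts $1,2$ denote partial derivatives, and $V_{ee}=D^2V(e,e)$ for $e\in\mathbb R^2$. Limits of maps with bounded Hessian need not be $C^2$, so we work in $W^{2,\infty}$. On an open set $\Omega\subset\mathbb R^2$, a map is in $W^{2,\infty}_{\mathrm{loc}}(\Omega;\mathbb R^N)$ exactly when it is $C^1$ with locally Lipschitz first derivatives; its second derivatives exist almost everywhere, coincide with the distributional ones, and are symmetric. We write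
\[
|D^2V|\le M\quad\text{if for each unit vector } e\in\mathbb R^2,\ |V_{ee}|\le M \text{ a.e.}
\]
This bounds $V_{11}$ and $V_{22}$ by $M$, and also $V_{12}=\frac12(V_{ee}-V_{e'e'})$, where $e=(1,1)/\sqrt2$ and $e'=(1,-1)/\sqrt2$. If $\Omega$ is bounded and convex and $|D^2V|\le M$, then mollifying and integrating along segments shows that $V_1$ and $V_2$ are Lipschitz on $\Omega$ with constant $\sqrt2M$, so that $V\in W^{2,\infty}(\Omega)=C^{1,1}(\overline\Omega)$. For $V=(V^1,\dots,V^N)$ put
\[
J(V)=\langle V_{11},V_{22}\rangle-|V_{12}|^2=\sum_{i=1}^N\det D^2V^i .
\]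

\begin{definition}
A function $f\in L^\infty(Q)$ is \emph{$(N,M)$-solvable} if there is $V\in W^{2,\infty}(Q;\mathbb R^N)$ with $|D^2V|\le M$ and $J(V)=f$ a.e.
\end{definition}

\begin{proposition}\label{prop:flat}
For all $N\in\mathbb N$, $M>0$ and $\varepsilon\in(0,1]$ there is $f\in C_c^\infty(Q)$ with $|f|\le\varepsilon$ that is not $(N,M)$-solvable.
\end{proposition}

Two examples indicate what is at stake. On the one hand, roughness of $f$ is not by itself an obstruction.

\begin{example}\label{ex:ridge}
If $f=f(x_1)$ and $|f|\le1$, choose $\chi$ with $\chi''=f$ and let $V=\chi(x_1)+\frac12x_2^2$. Then $\det D^2V=f$ and $|V_{ee}|=|fe_1^2+e_2^2|\le1$, so $f$ is $(1,1)$-solvable. Since $\det D^2$ is invariant under rotations of the plane, a sum of $N$ functions $f_i(\langle x,e_i\rangle)$, with unit vectors $e_i$ and $|f_i|\le1$, is $(N,\sqrt N)$-solvable, with one component of $V$ for each term.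
\end{example}

On the other hand, $\det D^2(\frac12|x|^2+th)=1+t\Delta h+t^2\det D^2h$, so the linearization at a paraboloid is the Poisson equation, and a bounded right side does not give a bounded Hessian. Indeed $h=x_1x_2\log|x|$ has $\Delta h=4x_1x_2/|x|^2$, while $h_{12}-\log|x|$ is bounded; any other solution differs from $h$ by a harmonic function. This does not prove the proposition, since a map $V$ into $\mathbb R^N$ need not be close to any fixed quadratic map. We need an argument that applies to all solutions at once.

\subsection{Weak continuity}

A sequence $h_k$ in $L^\infty(Q)$ converges \emph{weak*} to $h$, written $h_k\rightharpoonup h$, if $\int h_k\omega\to\int h\omega$ for all $\omega\in L^1(Q)$; every bounded sequence has a weak* convergent subsequence. Quadratic expressions usually do not pass to weak* limits: a square wave with values $\pm1$ and period $1/k$ tends to $0$, while its square is $1$. The quadratic expression $J$ does, because it is a linear combination of derivatives of the induced metric, which involves only $DV$.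

\begin{lemma}\label{lem:div}
Let $V\in W^{2,\infty}_{\mathrm{loc}}(\Omega;\mathbb R^N)$ and $g_{ij}=\langle V_i,V_j\rangle$. In the sense of distributions,
\begin{equation}\label{eq:div}
J(V)=\partial_{12}g_{12}-\tfrac12\partial_{22}g_{11}-\tfrac12\partial_{11}g_{22}.
\end{equation}
\end{lemma}

\begin{proof}
For smooth $V$,
\begin{align*}
\partial_{12}g_{12}&=\langle V_{112},V_2\rangle+\langle V_{11},V_{22}\rangle+|V_{12}|^2+\langle V_1,V_{122}\rangle,\\
\tfrac12\partial_{22}g_{11}&=\langle V_{122},V_1\rangle+|V_{12}|^2,\qquad
\tfrac12\partial_{11}g_{22}=\langle V_{112},V_2\rangle+|V_{12}|^2 ,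
\end{align*}
and the third derivatives cancel in \eqref{eq:div}. In general, mollify $V$. The second derivatives of the mollifications converge in $L^2_{\mathrm{loc}}$, so the left sides converge in $L^1_{\mathrm{loc}}$. The first derivatives converge locally uniformly, so the right sides converge as distributions.
\end{proof}

\begin{lemma}\label{lem:compact}
Let $V_k\in W^{2,\infty}(Q;\mathbb R^N)$ satisfy $|D^2V_k|\le M_k$ with $M_k\to M$, and suppose $J(V_k)\rightharpoonup f$ weak* in $L^\infty(Q)$. After subtracting affine maps, which changes neither $D^2V_k$ nor $J(V_k)$, and passing to a subsequence, $V_k\to V$ in $C^1(\overline Q)$ and $D^2V_k\rightharpoonup D^2V$ weak*, where $|D^2V|\le M$ and $J(V)=f$. If also $|(V_k)_{11}|\le m_k$ a.e.\ with $m_k\to m$, then $|V_{11}|\le m$ a.e.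
\end{lemma}

\begin{proof}
Normalize $V_k$ and $DV_k$ to vanish at the center of $Q$. Then the maps $DV_k$ are uniformly bounded and uniformly Lipschitz on $\overline Q$, so by the Arzel\`a--Ascoli theorem a subsequence converges in $C^1(\overline Q)$ to a map $V$ with Lipschitz gradient. Along a further subsequence $D^2V_k$ converges weak*, and integrating by parts against smooth test functions identifies the limit as $D^2V$. For unit vectors $e\in\mathbb R^2$, $\xi\in\mathbb R^N$ and $0\le\omega\in L^1(Q)$ we have $\int\langle(V_k)_{ee},\xi\rangle\,\omega\le M_k\int\omega$. In the limit, $\langle V_{ee},\xi\rangle\le M$ a.e., and letting $\xi$ run through a countable dense subset of the unit sphere gives $|V_{ee}|\le M$ a.e. The same argument with $e=(1,0)$ and $m_k$ in place of $M_k$ bounds $V_{11}$. By \eqref{eq:div} and $C^1$ convergence, $J(V_k)\to J(V)$ as distributions, so $J(V)=f$.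
\end{proof}

Let $\mathcal B$ be the closed unit ball of $L^\infty(Q)$. The smallness and the smoothness of $f$ in Proposition~\ref{prop:flat} now come for free.

\begin{lemma}\label{lem:reduce}
Let $N\in\mathbb N$, $M>0$, $\varepsilon\in(0,1]$. If some $f_0\in\mathcal B$ is not $(N,\varepsilon^{-1/2}M)$-solvable, then the conclusion of Proposition~\ref{prop:flat} holds for $N,M,\varepsilon$.
\end{lemma}

\begin{proof}
Multiply $f_0$ by the indicator function of $\{x\in Q:\operatorname{dist}(x,\partial Q)>1/k\}$ and mollify at scale $1/(2k)$. The resulting functions $f_k$ lie in $\mathcal B\cap C_c^\infty(Q)$ and converge to $f_0$ in $L^1$; being bounded by $1$, they converge weak*. If all $f_k$ were $(N,\varepsilon^{-1/2}M)$-solvable, so would be $f_0$, by Lemma~\ref{lem:compact}. So some $f_k$ is not. Then $f=\varepsilon f_k$ is not $(N,M)$-solvable, for if $J(V)=f$ and $|D^2V|\le M$, then $\varepsilon^{-1/2}V$ has Hessian bounded by $\varepsilon^{-1/2}M$ and $J(\varepsilon^{-1/2}V)=f_k$.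
\end{proof}

\subsection{The threshold case}

It remains to find, for each $N$ and $M$, an element of $\mathcal B$ that is not $(N,M)$-solvable. Since $J(V)\le M^2$, the constant $1$ works for $M<1$. The first real case is $M=1$, where everything is explicit.

\begin{example}\label{ex:threshold}
Let $S=[a,b]^2\subset Q$, and let $f\in\mathcal B$ equal $1$ on the frame $Q\setminus S$. \emph{If $f$ is $(N,1)$-solvable for some $N$, then $f=1$ a.e.\ on $S$.}

Let $|D^2V|\le1$ and $J(V)=f$. On the frame,
\[
1=\langle V_{11},V_{22}\rangle-|V_{12}|^2\le|V_{11}||V_{22}|-|V_{12}|^2\le1,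
\]
so $V_{12}=0$ and $V_{11}=V_{22}$ is a unit vector, almost everywhere. On a small square in the frame, $V_{12}=0$ means that $V_1$ depends only on $x_1$ and $V_2$ only on $x_2$, so $V_{11}(x_1)=V_{22}(x_2)$ is constant. The frame is connected, so there are a unit vector $\xi$ and vectors $c_1,c_2$ with $V_1=x_1\xi+c_1$ and $V_2=x_2\xi+c_2$ on the frame and, by continuity, on $\partial S$. Inside $S$ we know nothing about $f$, but for each $x_2\in[a,b]$
\[
V_1(b,x_2)-V_1(a,x_2)=(b-a)\xi .
\]
Hence the average of $\langle V_{11},\xi\rangle$ over $S$ is $1$. As $|V_{11}|\le1$, this forces $V_{11}=\xi$ a.e.\ in $S$, and integrating from the left side of $S$ gives $V_1=x_1\xi+c_1$ in $S$, so $V_{12}=0$ there. Exchanging the roles of $x_1$ and $x_2$ gives $V_{22}=\xi$ in $S$. So $f=J(V)=1$ on $S$.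
\end{example}

The function equal to $1$ on the frame and $-1$ on $S$ is therefore not $(N,1)$-solvable for any $N$. The example contains the three steps of the general proof.
\begin{enumerate}
\item Some right side forces $|V_{11}|$ to reach the largest allowed value.
\item The average of $V_{11}$ over a horizontal segment is a difference quotient of $V_1$, so it is carried by continuity of $V_1$ into a region where the right side is ours to choose. A vector field of norm at most $m$ whose average has norm $m$ is constant.
\item Where $V_{11}$ is constant, $J(V)$ cannot be arbitrary.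
\end{enumerate}

\section{Proof of Proposition~\ref{prop:flat}}\label{sec:proof}

For $M>1$ step (1) is no longer explicit: we do not know a right side in $\mathcal B$ that forces $|V_{11}|$ to reach $M$. We argue by contradiction and replace $M$ by the smallest bound on $|V_{11}|$ under which all $f\in\mathcal B$ can still be solved; nearly extremal right sides then exist by definition. We begin with step (3), which determines the right side to be inserted. Let $\sigma:\mathbb R\to\mathbb R$ be the $1$-periodic square wave equal to $1$ on $(0,\frac12)$ and $-1$ on $(\frac12,1)$.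

\begin{lemma}\label{lem:rigid}
Let $W\in W^{2,\infty}(Q;\mathbb R^N)$ with $W_{11}=v$ a.e.\ for a constant vector $v$. Then for a.e.\ $y_2$ the function $y_1\mapsto J(W)(y_1,y_2)$ agrees a.e.\ with an affine function. In particular $J(W)$ is not the function $\sigma(y_1)$.
\end{lemma}

\begin{proof}
Let $Z=W-\frac12vy_1^2\in C^{1,1}(\overline Q)$. For a.e.\ $y_2$ the Lipschitz function $Z_1(\cdot,y_2)$ has derivative $0$ a.e., so it is constant; by continuity this holds for every $y_2$. Hence $Z=\psi(y_2)y_1+\chi(y_2)$ with $\chi=Z(0,\cdot)$ and $\psi=Z(1,\cdot)-Z(0,\cdot)$, both of class $C^{1,1}$. Then $W_{12}=\psi'(y_2)$ and $W_{22}=\psi''(y_2)y_1+\chi''(y_2)$, so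
\[
J(W)=\langle v,\psi''(y_2)\rangle\,y_1+\langle v,\chi''(y_2)\rangle-|\psi'(y_2)|^2\quad\text{a.e.}
\]
An affine function equal to $1$ a.e.\ on $(0,\frac12)$ is identically $1$, so it cannot equal $-1$ a.e.\ on $(\frac12,1)$.
\end{proof}

By Example~\ref{ex:ridge}, $\sigma(y_1)$ is $(1,1)$-solvable, with $V_{11}=\sigma(y_1)$. So the square wave is not a bad right side; it is only incompatible with a constant $V_{11}$.

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
By Lemma~\ref{lem:reduce} it suffices to derive a contradiction from the assumption that, for some fixed $N$ and $M$, every $f\in\mathcal B$ is $(N,M)$-solvable.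

\medskip\noindent\emph{Step 1: the extremal constant.} For $f\in\mathcal B$ and $0\le m\le M$ let
\[
\mathcal V_m(f)=\{V\in W^{2,\infty}(Q;\mathbb R^N):\ |D^2V|\le M,\ |V_{11}|\le m\text{ a.e.},\ J(V)=f\},
\]
\[
m^*=\inf\{m\in[0,M]:\ \mathcal V_m(f)\ne\emptyset\text{ for all }f\in\mathcal B\}.
\]
The bound $M$ on the full Hessian is kept for compactness, and only the bound on $V_{11}$ is minimized. By assumption the set in the definition of $m^*$ contains $M$. The infimum is attained: given $f\in\mathcal B$, take $m_k\to m^*$ in this set and $V_k\in\mathcal V_{m_k}(f)$; Lemma~\ref{lem:compact} gives an element of $\mathcal V_{m^*}(f)$. Also $m^*>0$, for an element $V$ of $\mathcal V_0(1)$ would satisfy $1=J(V)=-|V_{12}|^2\le0$.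

Fix $\delta\in(0,m^*)$. Since $m^*-\delta$ lies below the infimum, there is $f_0\in\mathcal B$ with $\mathcal V_{m^*-\delta}(f_0)=\emptyset$. Every solution for $f_0$ in $\mathcal V_{m^*}(f_0)$ has $|V_{11}|>m^*-\delta$ on a set of positive measure.

\medskip\noindent\emph{Step 2: inserting the square wave.} We want to change $f_0$ into a square wave near a place where the solution is nearly extremal. There are two difficulties: changing the right side changes the solution, and the place depends on the solution. We meet the first by changing $f_0$ only on a set of small measure, so that the new solutions converge to a solution for $f_0$. We meet the second by making this set dense in the limit, as a union of long thin horizontal strips. For $k\ge2$ let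
\[
T_{k,j}=(0,1)\times\bigl(\tfrac jk,\tfrac jk+\tfrac1{k^2}\bigr),\qquad 0\le j<k .
\]
Up to a null set, each strip is the union of $k^2$ square \emph{cells} $(\frac i{k^2},\frac{i+1}{k^2})\times(\frac jk,\frac jk+\frac1{k^2})$, $0\le i<k^2$. Let $f_k(x)=\sigma(k^2x_1)$ on $T_k=\bigcup_jT_{k,j}$ and $f_k=f_0$ elsewhere, so that each cell carries one period of the wave (Figure~\ref{fig:strips}). Then $f_k\in\mathcal B$. Since $|T_k|=1/k$, we have $|\int(f_k-f_0)\omega|\le2\int_{T_k}|\omega|\to0$ for $\omega\in L^1(Q)$, that is, $f_k\rightharpoonup f_0$.

\begin{figure}[ht]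
\centering
\begin{tikzpicture}[scale=5]
\foreach \j in {0,1,2,3}{
  \foreach \i in {0,...,15}{
    \fill[gray!55] (\i/16,\j/4) rectangle (\i/16+1/32,\j/4+1/16);
    \draw[very thin] (\i/16,\j/4) rectangle (\i/16+1/16,\j/4+1/16);}}
\draw (0,0) rectangle (1,1);
\draw[dashed,thick] (0.28,0.42) rectangle (0.72,0.64);
\draw[very thick] (0.5,0.5) rectangle (0.5625,0.5625);
\node at (0.5,0.91) {$f_0$};
\node at (0.5,0.16) {$f_0$};
\node at (0.14,0.66) {$f_0$};
\node at (0.14,0.41) {$f_0$};
\draw[->] (0.58,0.59) to[bend left=20] (1.27,0.62);
\fill[gray!55] (1.3,0.3) rectangle (1.52,0.74);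
\draw[very thick] (1.3,0.3) rectangle (1.74,0.74);
\node at (1.41,0.52) {$+1$};
\node at (1.63,0.52) {$-1$};
\end{tikzpicture}
\caption{The right side $f_k$ on the unit square for $k=4$. It equals $f_0$ except on $k$ horizontal strips of height $k^{-2}$, where it is a square wave in $x_1$ of period $k^{-2}$ (gray: $+1$, white: $-1$). Over the dashed rectangle the horizontal averages of $V_{11}$ are nearly extremal; one cell inside it is rescaled to the unit square.}
\label{fig:strips}
\end{figure}

Choose $V_k\in\mathcal V_{m^*}(f_k)$. By Lemma~\ref{lem:compact}, after normalization and along a subsequence, $V_k\to V$ in $C^1(\overline Q)$ with $V\in\mathcal V_{m^*}(f_0)$.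

\medskip\noindent\emph{Step 3: nearly extremal horizontal averages for $V$.} The set $\{|V_{11}|>m^*-\delta\}$ has positive measure, and it is the union of the sets $\{\langle V_{11},\xi\rangle>m^*-\delta\}$ as $\xi$ runs through a countable dense subset of the unit sphere of $\mathbb R^N$. Fix a unit vector $\xi$ for which the latter set has positive measure. By the Lebesgue differentiation theorem, a small square $[a,b]\times[c,d]\subset Q$ centered at a Lebesgue point in this set has the property that the average of $\langle V_{11},\xi\rangle$ over it exceeds $m^*-\delta$. Since $V_1$ is Lipschitz, Fubini's theorem and the fundamental theorem of calculus show that this average equals the average over $[c,d]$ of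
\[
F(x_2)=\frac{\langle V_1(b,x_2)-V_1(a,x_2),\xi\rangle}{b-a}.
\]
The function $F$ is continuous and exceeds $m^*-\delta$ at some point, so $\min F>m^*-\delta$ on some interval $[c',d']\subset[c,d]$ with $c'<d'$.

\medskip\noindent\emph{Step 4: transfer to a cell.} The weak* convergence of $D^2V_k$ says nothing about $D^2V_k$ on the strips, whose area tends to zero. But $F$ involves only first derivatives, which converge uniformly; this is why the strips are long in the $x_1$ direction. Let $F_k$ be defined as $F$ with $V_k$ in place of $V$. Fix $k$ in the subsequence so large that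
\[
F_k>m^*-\delta\ \text{ on }[c',d'],\qquad \tfrac2k\le d'-c',\qquad \tfrac{4}{k^2}\le b-a .
\]
Let $j$ be the smallest integer with $j/k\ge c'$. Then $\frac jk+\frac1{k^2}<c'+\frac2k\le d'$, so the $x_2$-range of $T_{k,j}$ lies in $[c',d']$. Let $R=(a,b)\times(\frac jk,\frac jk+\frac1{k^2})$. The average of $\langle(V_k)_{11},\xi\rangle$ over $R$ is the average of $F_k$ over this range, so it exceeds $m^*-\delta$. Now we use $|(V_k)_{11}|\le m^*$, which gives $|(V_k)_{11}-m^*\xi|^2\le2m^{*2}-2m^*\langle(V_k)_{11},\xi\rangle$ and therefore
\[
\frac1{|R|}\int_R|(V_k)_{11}-m^*\xi|^2\le2m^{*2}-2m^*(m^*-\delta)=2m^*\delta .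
\]
The cells contained in $R$ have total width at least $(b-a)-2k^{-2}\ge\frac12(b-a)$, so they cover at least half of the area of $R$. The sum of the integrals of $|(V_k)_{11}-m^*\xi|^2$ over these cells is then at most $4m^*\delta$ times their total area, and so some cell $Q'\subset R$ satisfies
\[
\frac1{|Q'|}\int_{Q'}|(V_k)_{11}-m^*\xi|^2\le4m^*\delta .
\]
Let $p=(\frac i{k^2},\frac jk)$ be the lower left corner of $Q'$ and put $W^\delta(y)=k^4V_k(p+k^{-2}y)$ for $y\in Q$. Then $D^2W^\delta(y)=(D^2V_k)(p+k^{-2}y)$, and $f_k(p+k^{-2}y)=\sigma(i+y_1)=\sigma(y_1)$. Writing $\xi_\delta$ for $\xi$,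
\begin{equation}\label{eq:cell}
|D^2W^\delta|\le M,\qquad J(W^\delta)(y)=\sigma(y_1),\qquad\int_Q|W^\delta_{11}-m^*\xi_\delta|^2\le4m^*\delta .
\end{equation}

\medskip\noindent\emph{Step 5: the limit.} The right side in \eqref{eq:cell} does not depend on $\delta$. Let $\delta\to0$ along a sequence with $\xi_\delta\to\bar\xi$. Lemma~\ref{lem:compact} gives $W\in W^{2,\infty}(Q;\mathbb R^N)$ with $J(W)=\sigma(y_1)$ and $W^\delta_{11}\rightharpoonup W_{11}$ weak* along a subsequence. By \eqref{eq:cell}, $W^\delta_{11}\to m^*\bar\xi$ in $L^2(Q)$, so $W_{11}=m^*\bar\xi$ a.e. This contradicts Lemma~\ref{lem:rigid}.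
\end{proof}

\begin{remark}
That $N$ is fixed and finite is used in the Arzel\`a--Ascoli theorem and in the choice of $\bar\xi$; the bound $M$ is used only through Lemma~\ref{lem:compact}. The proof gives, without a formula, a function $f$ that depends on $N$ and $M$. This is why the examples below contain a sequence of patches, one for each $N=M=k$.
\end{remark}

\section{Patches of metric that resist immersion}\label{sec:patch}

We pass from the flat problem to metrics. The conformal metric $e^{2\varphi}|dx|^2$ has curvature $K=-e^{-2\varphi}\Delta\varphi$, so a prescribed function $f$ is nearly the curvature of such a metric if $-\Delta\varphi=f$ and $\varphi$ is small. The scaling $\Phi\mapsto r^2\Phi(\cdot/r)$ preserves the size of the Laplacian and makes the function and its gradient small: the metric becomes flat in $C^1$ while the curvature keeps its values and oscillates at scale $r$.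

For Theorem~\ref{thm:more}(c) we allow immersions of low regularity. A map $u\in W^{2,\infty}_{\mathrm{loc}}(\Omega;\mathbb R^N)$ on a planar domain is an isometric immersion of a metric $g$ if $\langle u_i,u_j\rangle=g_{ij}$. At almost every point, $\mathrm{II}$ is defined as the part of $D^2u$ normal to the span of $u_1,u_2$, and $|\mathrm{II}|\le M$ is required almost everywhere. For smooth $u$ this is the usual second fundamental form.

\begin{proposition}\label{prop:patch}
There is an absolute constant $C_0>0$ with the following property. For all $N\in\mathbb N$, $M>0$, $\varepsilon\in(0,1]$ there are $\Phi\in C_c^\infty(B(0,4))$ and $r_0\in(0,1]$ such that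
\begin{equation}\label{eq:bounds}
|\Phi|\le C_0\varepsilon,\qquad|\nabla\Phi|\le C_0\varepsilon,\qquad|\Delta\Phi|\le C_0\varepsilon,
\end{equation}
and such that for all $r\in(0,r_0)$ and $p\in\mathbb R^2$ the square $p+rQ$ with the metric $e^{2\varphi}|dx|^2$, $\varphi(x)=r^2\Phi((x-p)/r)$, has no $W^{2,\infty}_{\mathrm{loc}}$ isometric immersion into $\mathbb R^N$ with $|\mathrm{II}|\le M$, and in particular no smooth one.
\end{proposition}

We call such a function $\varphi$ an \emph{$(N,M,\varepsilon)$-patch} with center $p$ and scale $r$. It is smooth, supported in $B(p,4r)$, and satisfies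
\begin{equation}\label{eq:patch}
|\varphi|\le C_0\varepsilon r^2,\qquad|\nabla\varphi|\le C_0\varepsilon r,\qquad|\Delta\varphi|\le C_0\varepsilon .
\end{equation}

\begin{proof}
\emph{The potential.} Let $f$ be given by Proposition~\ref{prop:flat} for $N,M,\varepsilon$, and let $w(x)=-\frac1{2\pi}\int\log|x-y|\,f(y)\,dy$ be its Newtonian potential, a smooth function with $-\Delta w=f$. For $x\in B(0,4)$ and $y\in Q$ we have $|x-y|<6$, so on $B(0,4)$
\[
|w|+|\nabla w|\le\frac\varepsilon{2\pi}\int_{B(0,6)}\Bigl(\bigl|\log|z|\bigr|+\frac1{|z|}\Bigr)dz=C\varepsilon .
\]
No such bound is claimed for $D^2w$, and none is needed. To be able to place patches side by side we cut $w$ off. Fix once and for all $\zeta\in C_c^\infty(B(0,4))$ with $0\le\zeta\le1$ and $\zeta=1$ on $B(0,3)\supset\overline Q$, and let $\Phi=\zeta w$. Then $-\Delta\Phi=f$ on $Q$. From $\nabla\Phi=\zeta\nabla w+w\nabla\zeta$ and $\Delta\Phi=-\zeta f+2\langle\nabla\zeta,\nabla w\rangle+w\Delta\zeta$ we get \eqref{eq:bounds}, with $C_0$ depending only on $C$ and $\zeta$.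

\medskip\noindent\emph{The blow-up.} If no $r_0$ works, there are a sequence $r\to0$, points $p=p(r)$ and isometric immersions $u=u^{(r)}$ of $p+rQ$ into $\mathbb R^N$ with $|\mathrm{II}|\le M$. Let $U(x)=r^{-1}u(p+rx)$ and $\lambda=r^2\Phi$ on $Q$. Then $U_i(x)=u_i(p+rx)$, so
\[
g_{ij}:=\langle U_i,U_j\rangle=e^{2\lambda}\delta_{ij}.
\]
We bound the normal and tangential parts of $U_{ee}(x)=r\,u_{ee}(p+rx)$ for a Euclidean unit vector $e$. The vector $e$ has squared length $e^{2\lambda}$ in the metric, so the normal part has norm at most $rMe^{2\lambda}$. The tangential part is determined by the metric. The product rule gives $\partial_lg_{ij}=\langle U_{il},U_j\rangle+\langle U_i,U_{jl}\rangle$ a.e., and hence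
\[
\langle U_{ij},U_l\rangle=\tfrac12(\partial_ig_{jl}+\partial_jg_{il}-\partial_lg_{ij})=e^{2\lambda}(\lambda_i\delta_{jl}+\lambda_j\delta_{il}-\lambda_l\delta_{ij}).
\]
Contracting with $e_ie_j$ gives $\langle U_{ee},U_l\rangle=e^{2\lambda}(2\langle\nabla\lambda,e\rangle e_l-\lambda_l)$. The vectors $e^{-\lambda}U_1,e^{-\lambda}U_2$ form an orthonormal basis of the tangent plane, and $v\mapsto2\langle v,e\rangle e-v$ is the reflection in the line $\mathbb Re$. So the tangential part has norm
\[
e^\lambda\,|2\langle\nabla\lambda,e\rangle e-\nabla\lambda|=e^\lambda|\nabla\lambda|\le C_0r^2e^{C_0r^2},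
\]
one order in $r$ smaller than the bound on the normal part. Let $V^{(r)}=r^{-1}U$. Then
\[
|D^2V^{(r)}|\le Me^{2C_0r^2}+C_0re^{C_0r^2}\longrightarrow M,
\]
and $V^{(r)}\in W^{2,\infty}(Q)$ because $Q$ is bounded and convex. Lemma~\ref{lem:div} expresses $J$ through the metric alone: with $g_{12}=0$ and $g_{11}=g_{22}=e^{2\lambda}$,
\[
J(V^{(r)})=r^{-2}J(U)=-\tfrac12r^{-2}\Delta e^{2\lambda}=-r^{-2}e^{2\lambda}\bigl(\Delta\lambda+2|\nabla\lambda|^2\bigr)=-e^{2r^2\Phi}\bigl(\Delta\Phi+2r^2|\nabla\Phi|^2\bigr),
\]
which tends to $-\Delta\Phi=f$ uniformly on $Q$. The gradient of $V^{(r)}$ has size $1/r$, but Lemma~\ref{lem:compact} subtracts the affine part, and it yields $V$ with $|D^2V|\le M$ and $J(V)=f$. This contradicts the choice of $f$.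
\end{proof}

The metrics built from patches have bounded curvature but no bound on the second derivatives of $\varphi$, so the injectivity radius needs an argument that uses only $|\varphi|$ and $|K|$. We recall the textbook facts involved, for a complete surface with $|K|\le K_0$. The injectivity radius $\operatorname{inj}(p)$ is the distance from $p$ to its cut locus, which is closed, and $\exp_p$ is injective on the open ball of radius $\operatorname{inj}(p)$. By the Rauch comparison theorem a geodesic of length less than $\pi/\sqrt{K_0}$ contains no pair of conjugate points. Klingenberg's lemma: if $q$ is a cut point of $p$ at distance $d=\operatorname{inj}(p)$ and $q$ is not conjugate to $p$ along any minimizing geodesic, then there are two distinct minimizing unit-speed geodesics $\gamma_1,\gamma_2$ from $p$ to $q$ with $\gamma_1'(d)=-\gamma_2'(d)$. The Gauss--Bonnet formula: if $D$ is a closed disc bounded by a geodesic loop with a single corner of exterior angle $\theta\in(-\pi,\pi)$, then $\int_DK\,dA=2\pi-\theta$.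

\begin{lemma}\label{lem:inj}
Let $\varphi\in C^\infty(\mathbb R^2)$ with $|\varphi|\le C_0$, and suppose $g=e^{2\varphi}|dx|^2$ has $|K|\le K_0$, where $K_0>0$. Put $i_1=\pi e^{-2C_0}/\sqrt{K_0}$.
\begin{enumerate}
\item[(a)] $(\mathbb R^2,g)$ is complete, $\operatorname{vol}B(x,r)\le\pi e^{4C_0}r^2$ for all $x,r$, and $\operatorname{inj}\ge i_1$.
\item[(b)] If $\varphi$ is $(10\mathbb Z)^2$-periodic, the induced metric on $T^2=\mathbb R^2/(10\mathbb Z)^2$ has area at most $100e^{2C_0}$ and $\operatorname{inj}\ge\min\{i_1,5e^{-C_0}\}$.
\end{enumerate}
\end{lemma}

\begin{proof}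
We have $e^{-2C_0}|dx|^2\le g\le e^{2C_0}|dx|^2$. So lengths and distances for $g$ and for the Euclidean metric differ by a factor at most $e^{C_0}$, and areas by a factor at most $e^{2C_0}$. This gives completeness and the area of the torus. A $g$-ball of radius $r$ lies in a Euclidean ball of radius $e^{C_0}r$, whose $g$-area is at most $e^{2C_0}\pi(e^{C_0}r)^2$.

Let $p$ be a point of the plane or of the torus and $d=\operatorname{inj}(p)$. If $d\ge\pi/\sqrt{K_0}$, then $d\ge i_1$. Otherwise let $q$ be a cut point of $p$ at distance $d$. It is not conjugate to $p$ along a minimizing geodesic, so Klingenberg's lemma gives $\gamma_1$ and $\gamma_2$. Following $\gamma_1$ and then $\gamma_2$ backward gives a geodesic loop at $p$ of length $2d$, smooth at $q$. The loop is simple: if $\gamma_1(s)=\gamma_2(s')$, then $s=s'$ is the distance of this point from $p$, and $0<s<d$ would give $\gamma_1'(0)=\gamma_2'(0)$ by injectivity of $\exp_p$, hence $\gamma_1=\gamma_2$.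

In the plane, the loop is a piecewise smooth Jordan curve, and it bounds a closed disc $D$ by the Jordan--Schoenflies theorem. Its only corner is at $p$, where the incoming velocity is $-\gamma_2'(0)$ and the outgoing velocity is $\gamma_1'(0)$. An exterior angle $\pm\pi$ would mean $\gamma_1'(0)=\gamma_2'(0)$, so $\theta\in(-\pi,\pi)$. Then $K_0\operatorname{area}_g(D)\ge\int_DK\,dA=2\pi-\theta>\pi$. The loop has Euclidean length at most $2de^{C_0}$, so the Euclidean isoperimetric inequality gives
\[
\frac\pi{K_0}<\operatorname{area}_g(D)\le e^{2C_0}\frac{(2de^{C_0})^2}{4\pi}=\frac{e^{4C_0}d^2}{\pi},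
\]
that is, $d>i_1$.

On the torus, a noncontractible loop has Euclidean length at least $10$, so in that case $2d\ge10e^{-C_0}$. A contractible loop lifts to a closed geodesic loop of length $2d$ in $(\mathbb R^2,g)$, with the same corner, and the lift is simple because its projection is. The previous paragraph applies to the lift and gives $d>i_1$.
\end{proof}

\section{The counterexample on the plane}\label{sec:plane}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(a)]
For each $k\ge1$ let $\varphi_k$ be a $(k,k,1/k)$-patch with center $p_k=(10k,0)$ and some admissible scale $r_k<1$. Put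
\[
\varphi=\sum_{k\ge1}\varphi_k,\qquad g=e^{2\varphi}(dx_1^2+dx_2^2).
\]
The function $\varphi_k$ is supported in $B(p_k,4)$. These discs are disjoint and locally finite, so $\varphi$ is smooth, and $|\varphi|\le C_0$ by \eqref{eq:patch}.

Again by \eqref{eq:patch}, $K=-e^{-2\varphi}\Delta\varphi$ satisfies $|K|\le C_0e^{2C_0}/k$ on $B(p_k,4)$, and $K=0$ outside the discs. So $|K|\le K_0:=C_0e^{2C_0}$ and $K\to0$ at infinity. A continuous function that tends to $0$ at infinity is uniformly continuous, for the Euclidean distance and hence for the comparable distance of $g$. Lemma~\ref{lem:inj}(a) gives completeness, quadratic volume growth and a positive lower bound for the injectivity radius.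

Suppose $u:(\mathbb R^2,g)\to\mathbb R^\nu$ is an isometric immersion with $|\mathrm{II}|\le L<\infty$. Take $k\ge\max\{\nu,L\}$ and compose $u$ with the inclusion $\mathbb R^\nu\subset\mathbb R^k$, which does not change $\mathrm{II}$. The square $p_k+r_kQ$ lies in $B(p_k,4)$, where $\varphi=\varphi_k$. So $u$ restricts to an isometric immersion of $(p_k+r_kQ,e^{2\varphi_k}|dx|^2)$ into $\mathbb R^k$ with $|\mathrm{II}|\le k$, which contradicts Proposition~\ref{prop:patch}. By Lemma~\ref{lem:reach}, a tubed embedding would be such an immersion.
\end{proof}

The choice $\varepsilon=1/k$ is needed only for $K\to0$; with $\varepsilon=1$ the same proof gives Theorem~\ref{thm:main}.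

\section{Higher dimensions, a local example, and tori}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
For $n=2$ this is Theorem~\ref{thm:main}. For $n\ge3$ let $\mathcal N=(\mathbb R^2,g)\times\mathbb R^{n-2}$ with $g$ as in Section~\ref{sec:plane}. A product of complete manifolds is complete. For orthonormal $X,Y$ with components $X',Y'$ along the first factor, the sectional curvature is $K\,|X'\wedge Y'|^2$, of absolute value at most $K_0$. A unit-speed geodesic has the form $t\mapsto(\gamma(\alpha t),z+tw)$, where $\gamma$ is a unit-speed geodesic of $g$, $\alpha\ge0$ and $\alpha^2+|w|^2=1$. Since squared distances add, it minimizes on $[0,T]$ as soon as $\gamma$ minimizes on $[0,\alpha T]$, so the injectivity radius is at least that of $(\mathbb R^2,g)$. A ball of radius $r$ lies in the product of the balls of radius $r$ in the factors, so $\operatorname{vol}B(x,r)\le Cr^n$. Thus (i)--(iii) hold.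

Let $\iota$ be an isometric immersion of $\mathcal N$ with $|\mathrm{II}|\le L$, and restrict it to the slice $\mathbb R^2\times\{0\}$. Geodesics of the slice are geodesics of $\mathcal N$, so the formula $\mathrm{II}(X,X)=(\iota\circ\gamma)''(0)$ gives the same vector for $\iota$ and for its restriction. The restriction is an isometric immersion of $(\mathbb R^2,g)$ with $|\mathrm{II}|\le L$, contradicting Theorem~\ref{thm:main}.

For $n=1$, $\mathcal N$ is isometric to $\mathbb R$ or to a circle of some length $\ell$. A line and a round circle in $\mathbb R^2$ have reach $\infty$ and $\ell/2\pi$.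
\end{proof}

For part (c) the patches accumulate at a point instead of escaping to infinity. Now the decay $\varepsilon=1/k$ is what makes the curvature continuous at that point.

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $\varphi_k$ be a $(k,k,1/k)$-patch with center $p_k=(2^{-k},0)$ and admissible scale $r_k\le2^{-k-5}$, and let $\varphi=\sum_k\varphi_k$. The support of $\varphi_k$ lies in $B(p_k,4r_k)$, a disc of radius at most $2^{-k-3}$, on which $\frac78 2^{-k}<x_1<\frac98 2^{-k}$. Since $\frac98 2^{-k-1}<\frac78 2^{-k}$, the discs are disjoint; their closures avoid $0$, and they accumulate only at $0$. So $\varphi$ is smooth off $0$, has compact support, and $|\varphi|\le C_0$.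

The supports being disjoint, \eqref{eq:patch} bounds every finite sum $\sum_{k<l\le k'}\varphi_l$, its gradient and its Laplacian by $C_0/(k+1)$. So the series converges in $C^1$ and the Laplacians of the partial sums converge uniformly to a continuous function, which is the distributional Laplacian of $\varphi$. Hence $K=-e^{-2\varphi}\Delta\varphi$ is continuous. By the Calder\'on--Zygmund estimate, a function whose distributional Laplacian is in $L^q_{\mathrm{loc}}$, $1<q<\infty$, lies in $W^{2,q}_{\mathrm{loc}}$; by Morrey's inequality $W^{2,q}_{\mathrm{loc}}(\mathbb R^2)\subset C^{1,1-2/q}$ for $q>2$. So $\varphi\in C^{1,\alpha}$ for all $\alpha<1$.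

Let $u$ be a $C^{1,1}$ isometric immersion of a neighborhood of $0$ into $\mathbb R^\nu$. On a smaller neighborhood $\Omega$ we have $|D^2u|\le L$ for some $L$. For a Euclidean unit vector $e$,
\[
|\mathrm{II}(e,e)|\le|u_{ee}|\le L=Le^{-2\varphi}g(e,e)\le Le^{2C_0}g(e,e)\quad\text{a.e.\ on }\Omega .
\]
Take $k\ge\max\{\nu,Le^{2C_0}\}$ so large that $p_k+r_kQ\subset\Omega$. On this square $\varphi=\varphi_k$, and $u$, viewed in $\mathbb R^k$, contradicts Proposition~\ref{prop:patch}.
\end{proof}

For part (d) each torus carries a single patch.

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]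
Let $T^2=\mathbb R^2/(10\mathbb Z)^2$. Let $\varphi_k$ be a $(k,k,1)$-patch with center $p=(5,5)$ and admissible scale $r_k<1$. It is supported in $B(p,4)\subset(0,10)^2$, so its periodic extension is smooth and defines a metric $g_k=e^{2\varphi_k}|dx|^2$ on $T^2$. By \eqref{eq:patch}, $|\varphi_k|\le C_0$ and $|K|\le K_0:=C_0e^{2C_0}$. Lemma~\ref{lem:inj}(b) gives area at most $A:=100e^{2C_0}$ and $\operatorname{inj}\ge i_0:=\min\{\pi e^{-2C_0}/\sqrt{K_0},5e^{-C_0}\}$, independently of $k$. If an isometric embedding of $(T^2,g_k)$ into $\mathbb R^\nu$, $\nu\le k$, had reach at least $1/k$, then $|\mathrm{II}|\le k$ by Lemma~\ref{lem:reach}. Its restriction to $p+r_kQ$, viewed in $\mathbb R^k$, would contradict Proposition~\ref{prop:patch}.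
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dip}
Federico Luigi Dipasquale,
\emph{Singular extension of critical Sobolev mappings with values into complete Riemannian manifolds},
arXiv:2406.05570 (2024).

\end{thebibliography}
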